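\title{Complex lines in symplectic nilmanifolds}

\begin{abstract}
We prove that a nilmanifold with an almost complex structure $J$ tamed by an invariant symplectic form admits a nonconstant $J$-holomorphic map from $\mathbb C$. This applies in particular to the Kodaira--Thurston manifold. The result follows from a criterion for closed symplectic manifolds whose universal cover has controlled symplectic area of loops and whose large balls embed symplectically into Euclidean balls of subexponential radius. If no such map exists, Brody's lemma and a separator argument in circle domains give a linear isoperimetric inequality for planar $J$-holomorphic curves, which forces their area to grow exponentially. Gromov's theorem on pseudoholomorphic spheres provides curves whose area is too small for this.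
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

All objects are smooth. Let $(X,\omega)$ be a symplectic manifold and $J$ an almost complex structure on $X$, that is, an endomorphism of $TX$ with $J^2=-1$. The form $\omega$ \emph{tames} $J$ if $\omega(v,Jv)>0$ for every nonzero tangent vector $v$. A map $u$ from a Riemann surface to $X$ is \emph{$J$-holomorphic} if $du\circ i=J\circ du$. A nonconstant $J$-holomorphic map $u:\mathbb C\to X$ will be called a \emph{line}.

On a closed Riemann surface, uniformization and Liouville's theorem decide the existence of lines: they exist in genus $0$ and $1$, and not in genus at least $2$, where the universal cover is the disc. On a torus $T^{2n}$ with a constant $J$, the maps $s+it\mapsto sv+tJv$ are lines. A theorem of Bangert shows that constancy is not needed: for every $n\ge1$ and every $J$ on $T^{2n}$ tamed by the standard symplectic form there is a line.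

A \emph{nilmanifold} is a compact quotient $X=\Gamma\backslash G$ of a connected, simply connected nilpotent Lie group $G$ of positive dimension by a lattice $\Gamma$. A tensor on $X$ is \emph{invariant} if it is induced by a left-invariant tensor on $G$, and a \emph{symplectic nilmanifold} is a nilmanifold with an invariant symplectic form. Tori correspond to $G=\mathbb R^{2n}$. The \emph{Kodaira--Thurston manifold} is the quotient $\Gamma\backslash(H\times\mathbb R)$, where $H$ is the $3$-dimensional real Heisenberg group. We address the following question from \cite{Cattalani}.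

\begin{quote}
\emph{Let $J$ be an almost complex structure on the Kodaira--Thurston manifold tamed by an invariant symplectic form. Is there a line? More generally, is there a line for every symplectic nilmanifold and every $J$ tamed by the invariant form?}
\end{quote}

If $J$ itself is invariant, a line can be written down. Take a nonzero central element $Z$ of the Lie algebra. Then $[Z,JZ]=0$, so $u(s+it)=\exp(sZ+tJZ)$ is a homomorphism $\mathbb R^2\to G$. Its partial derivatives are the left-invariant fields $Z$ and $JZ$, hence $\partial_tu=J\partial_su$. For a general tame $J$ there is no symmetry to use. The surface case suggests that what rules out lines is hyperbolic, exponentially growing geometry of the universal cover, and the geometry of a nilpotent group is polynomial. One therefore expects a positive answer, and this is what we prove.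

A tame $J$ determines the Riemannian metric
\begin{equation}\label{eq:metric}
g(v,w)=\tfrac12\bigl(\omega(v,Jw)+\omega(w,Jv)\bigr),
\end{equation}
which satisfies $g(v,v)=\omega(v,Jv)$, $g(Jv,Jv)=g(v,v)$ and $g(v,Jv)=0$. Consequently a $J$-holomorphic map $u$ is conformal: the number $|du|:=|du(\xi)|_g$ is the same for all unit vectors $\xi$.

\begin{theorem}\label{thm:nil}
Let $X=\Gamma\backslash G$ be a nilmanifold of dimension $2n\ge2$, let $\omega$ be an invariant symplectic form, and let $J$ be an almost complex structure on $X$ tamed by $\omega$. Then there is a nonconstant $J$-holomorphic map $u:\mathbb C\to X$. Moreover, $u$ can be chosen with $|du|\le|du(0)|=1$ for the metric \eqref{eq:metric}.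
\end{theorem}

The answer to both parts of the question is therefore yes; the Kodaira--Thurston manifold is the case $G=H\times\mathbb R$, and Bangert's theorem is the case $G=\mathbb R^{2n}$.

\subsection{A criterion on the universal cover}

The group structure enters only through two growth estimates. Write $\omega_{\mathrm{std}}=\sum_i dy_{2i-1}\wedge dy_{2i}$ for the standard form on $\mathbb R^{2n}$.

\begin{theorem}\label{thm:criterion}
Let $(X,\omega)$ be a closed connected symplectic manifold of dimension $2n\ge2$ with universal cover $\tilde X$, equipped with a Riemannian metric lifted from $X$. Assume: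
\begin{itemize}
\item[(A1)] $\omega=d\lambda$ on $\tilde X$, and there are $C$ and $\beta\in(0,\frac12)$ such that $|\Omega(\gamma)|\le C\ell^2e^{\ell^\beta}$ for every piecewise $C^1$ loop $\gamma$ in $\tilde X$ of length $\ell$, where $\Omega(\gamma):=\int_\gamma\lambda$.
\item[(A2)] There are $R_j\to\infty$, points $x_j\in\tilde X$, numbers $\rho_j\ge1$ with $\frac{\log\rho_j}{R_j}\to0$, and symplectic embeddings $\Phi_j$ of the balls $B(x_j,R_j)\subset\tilde X$ into $\{|y|<\rho_j\}\subset(\mathbb R^{2n},\omega_{\mathrm{std}})$.
\end{itemize}
Then for every $J$ on $X$ tamed by $\omega$ there is a nonconstant $J$-holomorphic map $u:\mathbb C\to X$ with $|du|\le|du(0)|=1$ for the metric \eqref{eq:metric}.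
\end{theorem}

The number $\Omega(\gamma)$ is the symplectic area enclosed by $\gamma$. It does not depend on $\lambda$, since two primitives differ by a closed, hence exact, form on the simply connected manifold $\tilde X$. Thus (A1) is a weak isoperimetric inequality for symplectic area, and (A2) says that metrically large balls are symplectically of subexponential size. Neither condition depends on the metric. Two metrics on the compact manifold $X$ change lengths by at most a factor $L$. This replaces $e^{\ell^\beta}$ by $e^{(L\ell)^\beta}\le C'e^{\ell^{\beta'}}$ for any $\beta'\in(\beta,\frac12)$, and $R_j$ by $R_j/L$.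

Two complements describe the scope of these results.

\begin{corollary}\label{cor:variants}
A nonconstant $J$-holomorphic map $\mathbb C\to X$ also exists for every $J$ tamed by $\omega$ in the following cases.
\begin{itemize}
\item[(a)] $\omega=f^*\omega_0$, where $f$ is a diffeomorphism onto a nilmanifold and $\omega_0$ is an invariant symplectic form. This includes every $\omega$ on a nilmanifold that is joined to an invariant form by a path of cohomologous symplectic forms.
\item[(b)] $(X,\omega)$ is closed and has a finite cover as in \textup{(a)}.
\end{itemize}
\end{corollary}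

\begin{proposition}\label{prop:sharp}
In \textup{(A2)}, the condition $\log\rho_j/R_j\to0$ cannot be replaced by $\log\rho_j\le\varepsilon R_j$ for a fixed $\varepsilon>0$. Namely, for every $\varepsilon>0$ there is a closed symplectic surface with a metric for which \textup{(A1)} and this weakened form of \textup{(A2)} hold, and on which no tame $J$ admits a line.
\end{proposition}

Section~\ref{sec:surfaces} treats the case $n=1$, where the mechanism of the proof is visible, explains what has to be added in higher dimensions, and proves Proposition~\ref{prop:sharp}. Section~\ref{sec:nilpotent} verifies (A1) and (A2) for nilpotent groups and deduces Theorem~\ref{thm:nil} and Corollary~\ref{cor:variants}. Sections~\ref{sec:tools}--\ref{sec:growth} prove Theorem~\ref{thm:criterion}. Throughout, $D$ is the open unit disc, $D_s=\{|z|<s\}$, and $\hat{\mathbb C}$ is the Riemann sphere.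

\section{The case of surfaces}\label{sec:surfaces}

In polar coordinates about any point, the hyperbolic plane has metric $dr^2+\sinh^2r\,d\theta^2$ and area form $\omega_h=\sinh r\,dr\wedge d\theta=d\lambda_h$, where
\begin{equation}\label{eq:hyp}
\lambda_h=(\cosh r-1)\,d\theta,\qquad |\lambda_h|=\frac{\cosh r-1}{\sinh r}=\tanh\frac r2 .
\end{equation}
Since $\tanh<1$, Stokes' theorem gives a \emph{linear} isoperimetric inequality: the area of a compact domain is at most the length of its boundary. Let $a(r)$ be the area of a ball of radius $r$ and $\ell(r)$ the length of its boundary. Then $a\le\ell=a'$, so $a(r)\ge a(1)e^{r-1}$ for $r\ge1$. A linear isoperimetric inequality forces exponential growth of area.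

This yields a line when $n=1$. Let $X$ be a surface as in Theorem~\ref{thm:criterion}. An almost complex structure on a surface is a complex structure, and $\tilde X$ is not the sphere because $\omega$ is exact on it. So $\tilde X$ is biholomorphic to $\mathbb C$ or to $D$, and in the first case the covering map is a line. In the second case the hyperbolic metric $g_h$ of $D$ descends to $X$, and $L^{-2}g_h\le g\le L^2g_h$ for some $L$. The form $\omega$ is the area form of $g$, and the $g$-ball of radius $R_j$ contains a hyperbolic ball of radius $R_j/L$. A symplectic embedding preserves area, so (A2), taken for $g$, gives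
\[
L^{-2}a(1)\,e^{R_j/L-1}\le\pi\rho_j^2 ,
\]
which is impossible when $\log\rho_j/R_j\to0$.

The proof in higher dimensions follows the same scheme, with $J$-holomorphic curves in $\tilde X$ in place of domains. Three ingredients have to be supplied.
\begin{enumerate}
\item \emph{A curve of small area.} The ball $B(x_j,R_j)$ is no longer a curve. We place it in $S^2\times T^{2n-2}$ by $\Phi_j$ and use Gromov's theorem to find a pseudoholomorphic sphere of area $2\pi\rho_j^2$ through its center (Section~\ref{sec:spheres}).
\item \emph{A linear isoperimetric inequality.} Without lines, Brody's lemma bounds the derivative of a $J$-holomorphic map in terms of the distance to the boundary of its domain. This is only an upper bound, and it blows up at the boundary, so the hyperbolic inequality cannot be transferred. We cut the curve repeatedly along short arcs, with (A1) as a crude starting estimate (Section~\ref{sec:linear}).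
\item \emph{Control of the topology.} The part of the sphere within distance $r$ of the center is a planar domain with an unknown number $m$ of boundary curves. The inequality we obtain is $\text{area}\le C(\ell+m)$, and each hole has to be paid for by a definite amount of area further out (Section~\ref{sec:growth}).
\end{enumerate}

The same computation shows that an exponential rate in (A2), however small, is not enough.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Let $X$ be a closed surface of genus at least $2$ with a hyperbolic metric and its area form $\omega$. Given a loop $\gamma$ of length $\ell$ in the hyperbolic plane, use polar coordinates about its starting point. Along $\gamma$ we have $r\le\ell/2$, so $|\lambda_h|\le r/2\le\ell/4$ by \eqref{eq:hyp}, and $|\Omega(\gamma)|\le\ell^2/4$. Thus (A1) holds. The map $(r,\theta)\mapsto(2\sinh\frac r2,\theta)$ to the Euclidean plane in polar coordinates is a diffeomorphism, because $r^{-1}\sinh\frac r2$ is a positive smooth function of $r^2$ and $\sinh$ is increasing with positive derivative. It pulls $\rho\,d\rho\wedge d\theta=\frac12d(\rho^2)\wedge d\theta$ back to $\omega_h$,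 since $4\sinh^2\frac r2=2\cosh r-2$. It maps a ball of radius $R$ into the disc of radius $e^{R/2}$. Now multiply all lengths by $L\ge1/(2\varepsilon)$ and keep $\omega$. Then (A1) persists, and a ball of new radius $R$ embeds into the disc of radius $\rho=e^{R/(2L)}\ge1$, with $\log\rho\le\varepsilon R$. For any tame $J$, the Riemann surface $(X,J)$ has the disc as universal cover, so every holomorphic map $\mathbb C\to X$ is constant by Liouville's theorem.
\end{proof}

\section{Nilpotent groups satisfy (A1) and (A2)}\label{sec:nilpotent}

\begin{example}\label{ex:KT}
Let $G=H\times\mathbb R$ with coordinates $(x_1,x_2,x_3,x_4)$ and product $(a\cdot x)_3=a_3+x_3+a_1x_2$, the other coordinates being additive. The forms $dx_1$, $dx_2$, $dx_3-x_1dx_2$, $dx_4$ are left-invariant; declare them orthonormal. The left-invariant form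
\[
\omega=(dx_3-x_1dx_2)\wedge dx_1+dx_4\wedge dx_2=d(x_3-x_1x_2)\wedge dx_1+dx_4\wedge dx_2
\]
is symplectic, and $\Phi=(x_3-x_1x_2,\,x_1,\,x_4,\,x_2)$ is a global Darboux chart. Along a unit speed path from the identity, $|x_1|,|x_2|,|x_4|\le t$ and $|\dot x_3|\le1+t$, so $|x_3|\le t+t^2/2$. Hence $|\Phi|\le C(1+R)^2$ on the ball of radius $R$, which is (A2). With $\lambda=(x_3-x_1x_2)\,dx_1+x_4\,dx_2$, a loop of length $\ell$ through the identity has $|\Omega|\le2\ell^2+\frac32\ell^3$. Left translations preserve $\Omega$ and lengths, so (A1) holds.

The cubic term is really present. In the $(x_1,x_2)$-plane run through the boundary of $[0,L]^2$ counterclockwise and then through the boundary of $[-L,0]\times[0,L]$ clockwise, and lift by $\dot x_3=x_1\dot x_2$, $x_4=0$. Since $\oint x_1dx_2=L^2-L^2=0$, the lift is a loop, of length $8L$. Since $\oint x_1^2dx_2=2L^3$, integration by parts gives $\Omega=-\oint x_1^2dx_2+\frac12\oint x_1^2dx_2=-L^3$. So the quadratic bound that holds in $\mathbb R^{2n}$ fails here, and (A1) must leave room for more.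
\end{example}

Now let $G$ be any simply connected nilpotent Lie group with Lie algebra $\mathfrak g$ and left-invariant symplectic form $\omega$. We use the following standard facts. The map $\exp:\mathfrak g\to G$ is a diffeomorphism, and we use it as a coordinate system. In these coordinates the multiplication is polynomial, by the Baker--Campbell--Hausdorff formula, and so are left- and right-invariant vector fields and forms. For a path $\gamma=\exp x$ in $G$ and $\xi=\gamma^{-1}\dot\gamma\in\mathfrak g$,
\begin{equation}\label{eq:dexp}
\dot x=\frac{\operatorname{ad}_x}{1-e^{-\operatorname{ad}_x}}\,\xi=\xi+\sum_{i\ge1}b_i\operatorname{ad}_x^i\xi ,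
\end{equation}
a finite sum with universal coefficients $b_i$. If $\mathfrak a$ is an ideal, then $G/\exp\mathfrak a$ is simply connected nilpotent, and in exponential coordinates the projection is the linear map $\mathfrak g\to\mathfrak g/\mathfrak a$. The center of $\mathfrak g\ne0$ is nonzero.

Fix an inner product on $\mathfrak g$ and the corresponding left-invariant metric on $G$. It is lifted from $X=\Gamma\backslash G$, whose universal cover is $G$. In this section $C$ and $k$ denote constants depending only on $G$, $\omega$ and the inner product.

\begin{lemma}\label{lem:log}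
For all $p\in G$, $|\log p|\le Cd(1+d)^k$, where $d=d(e,p)$.
\end{lemma}

\begin{proof}
Let $\gamma=\exp x$ be a unit speed path from $e$, so $|\xi|=1$ in \eqref{eq:dexp}. Let $\mathfrak g^1=\mathfrak g$, $\mathfrak g^{j+1}=[\mathfrak g,\mathfrak g^j]$, choose complements $\mathfrak g^j=V_j\oplus\mathfrak g^{j+1}$, and write $x=\sum x_j$ with $x_j\in V_j$. For $i\ge1$, expand $\operatorname{ad}_x^i\xi$ into iterated brackets of components of $x$ with $\xi$. A bracket containing some $x_l$ with $l\ge j$ lies in the ideal $\mathfrak g^{j+1}$ and has no $V_j$-component. So \eqref{eq:dexp} is triangular: $|\dot x_j|\le C(1+|x_1|+\dots+|x_{j-1}|)^k$. Induction on $j$ and integration from $x_j(0)=0$ give $|x_j(t)|\le Ct(1+t)^{k_j}$. Take the infimum over paths from $e$ to $p$.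
\end{proof}

\begin{lemma}\label{lem:A1}
Condition \textup{(A1)} holds for $(G,\omega)$ with $\beta=\frac14$.
\end{lemma}

\begin{proof}
By the Poincar\'e lemma on $\mathfrak g$, the form $\lambda_x(\eta)=\int_0^1s\,\omega_{sx}(x,\eta)\,ds$ is a primitive of $\omega$. As $\omega$ has polynomial coefficients, $|\lambda_x(\eta)|\le C|x|(1+|x|)^k|\eta|$. Left translations preserve $\omega$, hence $\Omega$, so we may assume that the loop $\gamma=\exp x$ starts at $e$ and has unit speed on $[0,\ell]$. By \eqref{eq:dexp}, $|\dot x|\le C(1+|x|)^k$, and by Lemma~\ref{lem:log}, $|x|\le C\ell(1+\ell)^k$. Therefore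
\[
|\Omega(\gamma)|\le\int_0^\ell C|x|(1+|x|)^{2k}\,dt\le C\ell^2(1+\ell)^{k'}\le C\ell^2e^{\ell^{1/4}}.\qedhere
\]
\end{proof}

For (A2) we need a global Darboux chart of polynomial size. The construction splits off one pair of coordinates at a time, using the Hamiltonian of a central element; what remains is the symplectic reduction, which is again a nilpotent group.

\begin{lemma}\label{lem:darboux}
There is a symplectic diffeomorphism $\Phi:(G,\omega)\to(\mathbb R^{2n},\omega_{\mathrm{std}})$ that is polynomial in exponential coordinates.
\end{lemma}

\begin{proof}
We use induction on $n$; for $n=0$ there is nothing to prove. Let $Z\ne0$ be central in $\mathfrak g$ and choose $Y\in\mathfrak g$ with $\omega(Z,Y)=1$.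

\emph{Two Hamiltonians.} For $V\in\mathfrak g$ let $V^R$ be the right-invariant field with flow $p\mapsto\exp(tV)p$. The flow consists of left translations and preserves $\omega$, so $i_{V^R}\omega$ is a closed polynomial $1$-form, and $i_{V^R}\omega=dh_V$ with $h_V$ polynomial and $h_V(e)=0$. For vector fields $U,U'$ preserving $\omega$, Cartan's formula gives $i_{[U,U']}\omega=L_Ui_{U'}\omega=d(\omega(U',U))$. The flows of $Z^R$ and $Y^R$ commute because $Z$ is central, so $\omega(Z^R,Y^R)$ is constant, equal to its value $1$ at $e$. Thus $dh_Z(Y^R)=1$, $dh_Y(Z^R)=-1$ and $dh_Z(Z^R)=dh_Y(Y^R)=0$. With $a(s,t)=\exp(sY+tZ)=\exp(sY)\exp(tZ)$ this integrates to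
\begin{equation}\label{eq:shift}
h_Z(a(s,t)p)=h_Z(p)+s,\qquad h_Y(a(s,t)p)=h_Y(p)-t .
\end{equation}

\emph{Splitting.} Let $S=\{h_Z=h_Y=0\}$, a closed submanifold since $dh_Z$ and $dh_Y$ are independent. By \eqref{eq:shift}, the map $\Psi:\mathbb R^2\times S\to G$, $(s,t,x)\mapsto a(s,t)x$, is a diffeomorphism with the polynomial inverse
\[
p\mapsto(s,t,x)=\bigl(h_Z(p),\,-h_Y(p),\,a(s,t)^{-1}p\bigr).
\]
It maps $\partial_s$ to $Y^R$ and $\partial_t$ to $Z^R$. For $\xi\in TS$ and $a=a(s,t)$, \eqref{eq:shift} gives $\omega(Y^R,a_*\xi)=dh_Y(a_*\xi)=dh_Y(\xi)=0$ and $\omega(Z^R,a_*\xi)=dh_Z(\xi)=0$, while $\omega(a_*\xi,a_*\xi')=\omega(\xi,\xi')$ by left-invariance. Hence $\Psi^*\omega=dt\wedge ds+\omega|_S$.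

\emph{Identifying $S$ with a smaller group.} Since $Z$ is central, $Z^R$ is also left-invariant. So $dh_Z$ is left-invariant, $h_Z(px)-h_Z(x)$ does not depend on $x$, and $h_Z:G\to\mathbb R$ is a homomorphism with $h_Z(\exp V)=\omega(Z,V)$. Its kernel is $N=\exp\mathfrak n$, where $\mathfrak n=\{V:\omega(Z,V)=0\}$ is an ideal containing $Z$. Let $\pi:N\to G_1=N/\exp(\mathbb RZ)$, a simply connected nilpotent group of dimension $2n-2$. The form $\omega|_N$ is closed and left-invariant, and its kernel at $e$ is the $\omega$-orthogonal complement of $\mathfrak n$, namely $\mathbb RZ$. A form that is invariant under $\exp(\mathbb RZ)$ and annihilated by $Z$ descends, so $\omega|_N=\pi^*\omega_1$ with $\omega_1$ a left-invariant symplectic form on $G_1$. We have $S\subset N$, and by \eqref{eq:shift} with $s=0$ the coset of $x\in N$ meets $S$ in exactly one point, $\exp(h_Y(x)Z)x$. Thus $\pi|_S:S\to G_1$ is a diffeomorphism with $(\pi|_S)^*\omega_1=\omega|_S$.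

Let $\Phi_1$ be the chart for $(G_1,\omega_1)$ given by induction. Then $\Phi(p)=(t,s,\Phi_1(\pi(x)))$ with $(s,t,x)=\Psi^{-1}(p)$ is a symplectic diffeomorphism. It is polynomial because $\Psi^{-1}$ and $\Phi_1$ are polynomial and $\pi$ is linear.
\end{proof}

In Example~\ref{ex:KT}, the choice $Z=\partial_{x_3}$, $Y=\partial_{x_1}$ gives $Y^R=\partial_{x_1}+x_2\partial_{x_3}$, $h_Z=x_1$ and $h_Y=x_1x_2-x_3$, and the proof produces the chart written there.

\begin{proof}[Proof of Theorem~\ref{thm:nil}, assuming Theorem~\ref{thm:criterion}]
(A1) is Lemma~\ref{lem:A1}. By Lemmas~\ref{lem:log} and~\ref{lem:darboux}, $|\Phi|\le C(1+R)^k$ on $B(e,R)$. So (A2) holds with $x_j=e$, $\Phi_j=\Phi$, any $R_j\to\infty$, and $\rho_j=C(1+R_j)^k+1$.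
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:variants}]
(a) If $f^*\omega_0$ tames $J$, then $\omega_0$ tames $f_*J$. Compose a line for $f_*J$ with $f^{-1}$. If $\omega$ and $\omega_0$ are joined by a path $\omega_t$ of cohomologous symplectic forms, Moser's theorem provides diffeomorphisms $\psi_t$ with $\psi_t^*\omega_t=\omega_0$, and $f=\psi_1^{-1}$ satisfies $\omega=f^*\omega_0$. (b) Lift $J$ and $\omega$ to the finite cover, take a line there, and project it. The projection is a local diffeomorphism, so the result is nonconstant.
\end{proof}

\section{Derivative bounds, smoothed distance, monotonicity}\label{sec:tools}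

From now on $(X,\omega,J)$ is as in Theorem~\ref{thm:criterion}. The lifts of $\omega$, $J$ and of the metric $g$ of \eqref{eq:metric} to $\tilde X$ are denoted by the same letters. All lengths and balls refer to $g$, and (A1), (A2) are taken for $g$, with constant $C_0$ in (A1). As $X$ is compact, $g$ is complete on $\tilde X$, closed balls are compact, and the injectivity radius is at least some $\iota>0$. The letter $C$ denotes constants that may change from line to line and depend only on $(X,\omega,J)$, never on a curve or on $j$.

Let $v:W\to\tilde X$ be $J$-holomorphic on a Riemann surface with a conformal metric. In a holomorphic coordinate $s+it$, $v^*\omega=\omega(\partial_sv,J\partial_sv)\,ds\wedge dt$, so $v^*\omega=|dv|^2dA$. The \emph{energy} of $v$ on $U\subset W$ is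
\[
E(U)=\int_Uv^*\omega=\int_U|dv|^2\,dA\ge0 ,
\]
which is the area of the image counted with multiplicity. This identity is where taming enters: area equals symplectic area, which is computed by Stokes' theorem. The \emph{$v$-length} of a curve $c$ in $W$ is $\int_c|dv|\,ds$, the length of $v\circ c$. Energy and $v$-length do not depend on the conformal metric. We shall use the coarea formula: for a smooth function $f$ on $W$ and a Borel set $U$,
\begin{equation}\label{eq:coarea}
\int_U|dv|\,|df|\,dA=\int_{\mathbb R}\Bigl(\int_{U\cap\{f=t\}}|dv|\,ds\Bigr)dt ,
\end{equation}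
where almost every $t$ is a regular value of $f$ by Sard's theorem.

\subsection{Brody's lemma}

\begin{lemma}\label{lem:brody}
If $\sup\{|du(0)|:u:D\to X\ J\text{-holomorphic}\}=\infty$, then there is a $J$-holomorphic map $u:\mathbb C\to X$ with $|du|\le|du(0)|=1$.
\end{lemma}

\begin{proof}
Take $u_k:D\to X$ with $|du_k(0)|\to\infty$. Replacing $u_k(z)$ by $u_k(z/2)$, we may assume that $u_k$ is smooth on $\bar D$. Then $|du_k(z)|(1-|z|^2)$ attains its maximum $M_k\ge|du_k(0)|$ at some $z_k\in D$. Let $\phi_k$ be an automorphism of $D$ with $\phi_k(0)=z_k$. Since $|\phi_k'(z)|(1-|z|^2)=1-|\phi_k(z)|^2$, the map $\hat u_k=u_k\circ\phi_k$ satisfies $|d\hat u_k(z)|(1-|z|^2)\le M_k$ with equality at $0$. So $v_k(\zeta)=\hat u_k(\zeta/M_k)$, defined for $|\zeta|<M_k$, has $|dv_k(\zeta)|\le(1-|\zeta|^2/M_k^2)^{-1}$ and $|dv_k(0)|=1$. For $J$-holomorphic maps into a compact manifold, locally uniform bounds on first derivatives imply locally uniform bounds on all derivatives \cite[Ch.~4, App.~B]{MS}. A subsequence converges in $C^\infty_{\mathrm{loc}}$ to the required $u$.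
\end{proof}

\textbf{Standing assumption.} We assume, for contradiction, that the conclusion of Theorem~\ref{thm:criterion} fails. Then the supremum in Lemma~\ref{lem:brody} is a finite number $\Lambda$. If $v$ is $J$-holomorphic, with values in $X$ or $\tilde X$, on the disc of radius $d$ about $z\in\mathbb C$, we apply this to $\zeta\mapsto v(z+d\zeta)$ and obtain
\begin{equation}\label{eq:brody}
|dv(z)|\le\Lambda/d .
\end{equation}

\subsection{Smoothed distance}

We shall exhaust a curve by sublevel sets of the distance from a point. To have smooth boundaries we replace the distance by a smooth function with uniform bounds.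

\begin{lemma}\label{lem:distance}
There is $K\ge1$, depending only on $(X,g)$, such that for every $\hat x\in\tilde X$ there is a smooth $b:\tilde X\to\mathbb R$ with $|b-d(\hat x,\cdot)|\le1$ and $|db|\le K$.
\end{lemma}

\begin{proof}
Take a finite partition of unity on $X$ subordinate to balls of radius $\varepsilon<\min(\frac12,\operatorname{inj}X)$. The preimage of such a ball in $\tilde X$ is a disjoint union of balls of radius $\varepsilon$. Lifting gives a locally finite partition of unity $(\psi_k)$ on $\tilde X$ with $\operatorname{supp}\psi_k\subset B(p_k,\varepsilon)$ and $\sum_k|d\psi_k|\le K$. Put $b=\sum_kd(\hat x,p_k)\psi_k$. If $\psi_k$ does not vanish near $y$, then $|d(\hat x,p_k)-d(\hat x,y)|\le\varepsilon$. Hence $|b(y)-d(\hat x,y)|\le\varepsilon$, and, because $\sum_kd\psi_k=0$, at $y$ we have $|db|=\bigl|\sum_k(d(\hat x,p_k)-d(\hat x,y))\,d\psi_k\bigr|\le\varepsilon K$.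
\end{proof}

\subsection{Monotonicity}

A piece of curve that passes through the center of a small ball and has no boundary inside the ball carries a definite amount of energy.

\begin{lemma}\label{lem:mono}
Let $\tau=\min(\frac1{4K},\frac\iota2)$. There is $e_0>0$ with the following property. Let $v:W\to\tilde X$ be $J$-holomorphic on a Riemann surface $W$, let $x\in W$, and let $Q$ be the component of $v^{-1}(B(v(x),\tau))$ containing $x$. If $\bar Q$ is compact in $W$ and $v|_Q$ is nonconstant, then $E(Q)\ge e_0$.
\end{lemma}

\begin{proof}
Let $\delta=d(v(x),v(\cdot))$ on $\bar Q$. On $Q$ it is smooth where positive, since $\tau<\iota$, and $|d\delta|\le|dv|$. A boundary point of $Q$ has $\delta=\tau$, for otherwise it would belong to the component $Q$. So for $t<\tau$ the set $Q_t=Q\cap\{\delta\le t\}$ is compact, and for almost every $t$ it is a surface with smooth boundary $Q\cap\{\delta=t\}$, of $v$-length $\ell(t)$. Let $A(t)=E(Q\cap\{\delta<t\})$, a nondecreasing function.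

First, $A(t)>0$ for $t>0$. Otherwise $v$ is constant on the component $Q'$ of $Q\cap\{\delta<t\}$ containing $x$. Then $\delta=0$ on the closure of $Q'$, so $Q'$ is closed as well as open in $Q$, and $v|_Q$ is constant.

By \eqref{eq:coarea}, $A(t_2)-A(t_1)\ge\int_{t_1}^{t_2}\ell$, so $A'\ge\ell$ almost everywhere. If $\ell(t)\le1$, Stokes' theorem and (A1) for each boundary curve give $A(t)\le\sum_iC_0\ell_i^2e^{\ell_i^\beta}\le3C_0\ell(t)^2$. If $\ell(t)>1$ and $A(t)\le1$, then $\ell(t)\ge\sqrt{A(t)}$. Put $c=\min(1,(3C_0)^{-1/2})$. Either $E(Q)>1$, or $A'\ge c\sqrt A$ almost everywhere on $(0,\tau)$. In the second case the nondecreasing function $\sqrt A$ has derivative at least $c/2$ almost everywhere, so $\sqrt{E(Q)}\ge c\tau/2$. Take $e_0=\min(1,c^2\tau^2/4)$.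
\end{proof}

\section{A linear isoperimetric inequality for planar curves}\label{sec:linear}

A \emph{domain with $m$ holes} is a domain $\Sigma\subset\hat{\mathbb C}$ whose complement is the union of $m\ge1$ disjoint closed discs bounded by Jordan curves. A Jordan curve is \emph{analytic} if it is the image of an injective real-analytic immersion of the circle; such an immersion extends to a conformal map of a neighborhood of the unit circle. An \emph{admissible pair} $(\Sigma,v)$ consists of a domain with $m$ holes bounded by analytic curves and a $J$-holomorphic map $v$ from a neighborhood of $\bar\Sigma$ to $\tilde X$. Its \emph{weight} is $w=\ell+m\ge1$, where $\ell$ is the $v$-length of $\partial\Sigma$. Stokes' theorem and (A1), applied to the boundary curves of lengths $\ell_i$, give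
\begin{equation}\label{eq:crude}
E(\Sigma)\le\sum_iC_0\ell_i^2e^{\ell_i^\beta}\le C_0w^2e^{w^\beta}.
\end{equation}
Under the standing assumption this improves to a linear bound.

\begin{proposition}\label{prop:linear}
There is a constant $C_1$ such that $E(\Sigma)\le C_1(\ell+m)$ for all admissible pairs, and more generally whenever $\Sigma$ is a domain with $m$ holes bounded by smooth curves and $v$ is $J$-holomorphic near $\bar\Sigma$.
\end{proposition}

The standing assumption cannot be dropped: on a flat torus with constant $J$, a disc of radius $r$ in an affine line has $E=\pi r^2$ and $w=2\pi r+1$.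

\subsection{The idea: cutting a disc}\label{sec:disc}

Let $\Sigma=D$, let $\ell\ge2$, and suppose for simplicity that $E(D)\le C\ell^2$. Automorphisms of $D$ move three boundary points to any three others in the same cyclic order, so we may assume that the cube roots of unity divide $\partial D$ into arcs of $v$-length $\ell/3$. Let $L_\theta$ be the $v$-length of the union of the three radii at angles $\theta$, $\theta+\frac{2\pi}3$, $\theta+\frac{4\pi}3$. The bound $|dv|\le\Lambda/(1-r)$ from \eqref{eq:brody} is not integrable along a radius, but it diverges only logarithmically. We use it for $r\le1-\delta$, and use the Cauchy--Schwarz inequality on the annulus $r>1-\delta$, which has area at most $2\pi\delta$. For $\delta\le\frac12$,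
\[
\int_0^{2\pi/3}L_\theta\,d\theta=\int_0^{2\pi}\!\!\int_0^1|dv|\,dr\,d\theta\le2\pi\Lambda\log\frac1\delta+2\bigl(2\pi\delta E(D)\bigr)^{1/2}.
\]
With $\delta=\ell^{-2}$ we find $\theta$ with $L_\theta\le C\log\ell$. The three radii cut $D$ into three sectors. The arc of each sector lies in two consecutive arcs of length $\ell/3$, so each sector has boundary length at most $\frac23\ell+L_\theta$, and the boundary lengths add up to $\ell+2L_\theta$. The crude energy bound enters only through its logarithm.

Now repeat the cutting until all pieces have bounded boundary length. Heuristically, there are about $\ell/2^k$ pieces of boundary length about $2^k$, and cutting one of them adds length $Ck$. The total added length $\ell\sum_kCk2^{-k}$ is linear in $\ell$, so we end with $O(\ell)$ pieces of bounded energy. The same count works if cutting a piece of size $x$ costs $Cx^\sigma$ with $\sigma<1$.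

With $m$ holes, \eqref{eq:brody} is weak near every hole. In a square array of $m$ almost touching discs, a segment across the array passes through about $\sqrt m$ narrow gaps, so one expects the cost $\sqrt m\log(1/\delta)$. The bound \eqref{eq:crude} requires $\log(1/\delta)\approx w^\beta$. The cost is then $w^{\sigma}$ with
\[
\sigma:=\tfrac12+\beta<1 ,
\]
and this is the reason for the restriction $\beta<\frac12$ in (A1). To carry this out we need a normal form of $\Sigma$ in which the area near the boundary can be estimated regardless of the shape of the holes. Circle domains provide it. We also need to return to analytic boundaries after each cut.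

\subsection{Circle domains and smoothing}

Koebe's theorem states that every finitely connected domain in $\hat{\mathbb C}$ is conformally equivalent to a domain whose complementary components are round closed discs or points \cite[Ch.~V]{Goluzin}, \cite[Ch.~15]{Conway}.

\begin{lemma}\label{lem:koebe}
Let $\Sigma$ be a domain with $m$ holes bounded by analytic curves. There is a conformal map $f$, defined and injective on a neighborhood of $\bar\Sigma$, that maps $\Sigma$ onto the complement of $m$ disjoint round closed discs.
\end{lemma}

\begin{proof}
Let $f:\Sigma\to\Sigma^*$ be given by Koebe's theorem and let $c$ be a boundary curve of $\Sigma$. In a conformal coordinate near $c$, thin one-sided collars of $c$ are annuli. The closures of their images form a decreasing family of connected compact sets, whose intersection is connected and lies in $\partial\Sigma^*$ because $f$ is a homeomorphism. So $f(z)$ approaches a single component $c^*$ of $\partial\Sigma^*$ as $z\to c$. Near a point of $c$ choose a holomorphic coordinate $\zeta$ in which $c$ is the real axis and $\Sigma$ is the upper side.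

If $c^*$ were a point, say $0$, then $f\to0$ along $c$. Schwarz reflection would extend $f$ across $c$ with $f=0$ on $c$, so $f\equiv0$. Hence $c^*$ is a circle, and after a M\"obius transformation its hole is $\bar D$. Then $F=i\log f$ is holomorphic on a half-disc, and $\operatorname{Im}F=\log|f|$ is positive and tends to $0$ at the real axis. By reflection $F$ extends across the axis, real on it. Write $F(\zeta)=F(0)+\alpha\zeta^k+\cdots$ with $\alpha\in\mathbb R\setminus\{0\}$. If $k\ge2$, then $\operatorname{Im}(\alpha\zeta^k)=\alpha|\zeta|^k\sin(k\arg\zeta)$ takes both signs in the upper half-plane, contradicting $\operatorname{Im}F>0$. So $f$ extends holomorphically across $\partial\Sigma$ with nonvanishing derivative.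

The extension maps $\partial\Sigma$ to $\partial\Sigma^*$, and it maps a small one-sided neighborhood of $p\in\partial\Sigma$ in $\Sigma$ onto a one-sided neighborhood of $f(p)$ in $\Sigma^*$. If two boundary points had the same image, these neighborhoods would have overlapping images, against the injectivity of $f$ on $\Sigma$. So $f$ is injective on the compact set $\bar\Sigma$ and locally injective near it, hence injective on a neighborhood. Finally $f(\bar\Sigma)$ is compact and contains $\Sigma^*$, so $f$ maps $\partial\Sigma$ homeomorphically onto $\partial\Sigma^*$, which thus consists of $m$ circles.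
\end{proof}

We say that a domain $P$ with $m$ holes has \emph{piecewise smooth boundary with convex corners} if $\partial P$ is smooth outside finitely many points, and near each of these points there is a local diffeomorphism taking $P$ to the quadrant $\{x>0,y>0\}$.

\begin{lemma}\label{lem:smooth}
Let $P$ be a domain with $m$ holes and piecewise smooth boundary with convex corners, let $v$ be $J$-holomorphic near $\bar P$, and let $\varepsilon>0$. There is a domain $P_\varepsilon\subset P$ with $m$ holes bounded by analytic curves such that the $v$-length of $\partial P_\varepsilon$ exceeds that of $\partial P$ by at most $\varepsilon$, and $E(P_\varepsilon)\ge E(P)-\varepsilon$.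
\end{lemma}

\begin{proof}
After a M\"obius transformation, $\bar P\subset\mathbb C$, and $|dv|$ is bounded on $\bar P$. Fix a smooth convex curve in the closed quadrant that coincides with the two positive axes outside the unit disc. In the chart at each corner, replace the boundary by this curve scaled by a small factor $\eta$. This shrinks $P$ by a set of diameter $O(\eta)$ and changes lengths by $O(\eta)$. So we may assume that the boundary curves $c:\mathbb R/2\pi\mathbb Z\to\mathbb C$ are smooth. With $\nu$ the inner unit normal, $(\theta,s)\mapsto c(\theta)+s\nu(\theta)$ are coordinates on disjoint collars, $0\le s\le\eta_0$. For $\eta<\eta_0/2$ the Fourier partial sums of $c+\eta\nu$ are real-analytic and converge to it in $C^1$. A curve sufficiently $C^1$-close to $\theta\mapsto(\theta,\eta)$ is a regularly parametrized graph $s=\chi(\theta)$ with $0<\chi<2\eta$, hence an analytic Jordan curve. Remove from $P$ the strips $\{s\le\chi(\theta)\}$. The removed area is $O(\eta)$, and the $v$-lengths converge because the new curves converge to $c$ in $C^1$ as $\eta\to0$ and the approximation improves.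
\end{proof}

\subsection{The cutting lemma}

\begin{lemma}\label{lem:cut}
Let $\kappa=\frac1{32}$. There is a constant $C_*$ such that for every admissible pair $(\Sigma,v)$ of weight $w$ there are $t\in[\kappa,\frac12]$ and two admissible pairs, with domains $\Sigma'$, $\Sigma''$ and weights at most
\[
x'=tw+C_*w^\sigma+2\qquad\text{and}\qquad x''=(1-t)w+C_*w^\sigma+2 ,
\]
whose energies satisfy $E(\Sigma)\le E(\Sigma')+E(\Sigma'')+1$.
\end{lemma}

\begin{proof}
The quantities $E$, $\ell$, $m$ are conformally invariant. By Lemma~\ref{lem:koebe} and a M\"obius transformation we may assume that $\Sigma=\hat{\mathbb C}\setminus\bigcup_{i=1}^mH_i$ with disjoint round closed discs $H_i$, one of which contains $\infty$ in its interior. We cut along a circle $C_s=\{|z|=s\}$, $1<s<2$, after choosing the origin and the scale so that every such circle divides the weight in bounded proportion.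

\emph{Step 1: position and scale.} Let $\mu$ be the measure on $\partial\Sigma$ given by the $v$-length $|dv|\,ds$ plus a unit mass spread uniformly over each circle $\partial H_i$. It has total mass $w$, compact support in $\mathbb C$, and no atoms. The set of $(z,r)$ such that the closed disc of center $z$ and radius $r$ has $\mu$-measure at least $\kappa w$ is nonempty and closed. For bounded $r$ it is bounded, since the disc must meet the support. So it contains a disc of minimal radius, and this radius is positive because there are no atoms. After an affine change of coordinate this disc is $\bar D_1$. Closed discs of radius less than $1$ have measure less than $\kappa w$. The square $[-2,2]^2$ is a union of $16$ unit squares, each contained in a disc of radius $\frac1{\sqrt2}<1$, so $\mu(\bar D_2)<16\kappa w=\frac w2$. Therefore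
\begin{equation}\label{eq:balance}
\kappa w\le\mu(D_s)\le\mu(\bar D_s)<\tfrac w2\qquad(1<s<2).
\end{equation}
Call $s$ \emph{generic} if $C_s$ is neither tangent nor equal to any $\partial H_i$; this excludes finitely many values.

\emph{Step 2: the area near the holes.} Let $\mathcal A=\Sigma\cap\{1<|z|<2\}$, let $d(z)$ be the Euclidean distance from $z$ to $\partial\Sigma$, and let $N_t=\{z\in\mathcal A:d(z)<t\}$ for $0<t\le1$. A point of $N_t$ lies outside, and within distance $t$ of, a hole that meets $D_3$. We bound the contribution of each such hole $H$ to the area $|N_t|$.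

\begin{itemize}
\item For any $H$, including the one containing $\infty$, the contribution is at most $4\pi t$. Indeed, the part of a circle inside $D_2$ lies on the boundary of a convex subset of $\bar D_2$ and has length at most $4\pi$; integrate over the circles concentric with $\partial H$, whose radii range in an interval of length $t$.
\item For a bounded hole of radius $r$, the contribution is at most $\pi((r+t)^2-r^2)=\pi(2rt+t^2)$.
\end{itemize}
A bounded hole of radius at least $1$ that meets $D_3$ contains a unit disc meeting $D_3$, which lies in $D_5$. These unit discs are disjoint, so there are at most $25$ such holes. The holes of radius $r_i<1$ meeting $D_3$ lie in $D_5$, so $\sum r_i^2\le25$ and $\sum r_i\le5\sqrt m$ by Cauchy--Schwarz. Adding up, $|N_t|\le26\cdot4\pi t+10\pi\sqrt m\,t+\pi mt^2$. Hence, with an absolute constant $C$,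
\begin{equation}\label{eq:Nt}
|N_t|\le C\sqrt m\,t\quad\text{for }t\le m^{-1/2},\qquad |N_t|\le4\pi\quad\text{for }t\le1 .
\end{equation}

\emph{Step 3: a short cut.} Let $L_s$ be the $v$-length of $C_s\cap\Sigma$. For $z\in\Sigma$ the disc of radius $d(z)$ about $z$ lies in $\Sigma$, so $|dv|\le\Lambda/d$ by \eqref{eq:brody}. Let $0<\delta\le m^{-1/2}$. Where $d\ge\delta$ we have $\frac1d\le1+\int_\delta^1\mathbf 1_{\{d<t\}}t^{-2}dt$, with equality if $d\le1$. Using this on $\mathcal A\setminus N_\delta$ and Cauchy--Schwarz on $N_\delta$,
\[
\int_1^2L_s\,ds=\int_{\mathcal A}|dv|\,dA\le\Lambda\Bigl(4\pi+\int_\delta^1|N_t|\,\frac{dt}{t^2}\Bigr)+|N_\delta|^{1/2}E(\Sigma)^{1/2}.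
\]
By \eqref{eq:Nt}, the integral over $[\delta,m^{-1/2}]$ is at most $C\sqrt m\log\frac1\delta$, and the integral over $[m^{-1/2},1]$ is at most $4\pi\sqrt m$. So
\[
\int_1^2L_s\,ds\le C\sqrt m\Bigl(1+\log\frac1\delta\Bigr)+C\bigl(\sqrt m\,\delta\,E(\Sigma)\bigr)^{1/2}.
\]
Take $\delta=w^{-3}e^{-w^\beta}$, which is at most $m^{-1/2}$ as $1\le m\le w$. By \eqref{eq:crude}, $\sqrt m\,\delta E(\Sigma)\le C_0$. Thus $\int_1^2L_s\,ds\le C\sqrt w\,(1+3\log w+w^\beta)\le C_*w^\sigma$. Fix a generic $s$ with $L_s\le C_*w^\sigma$ and put $t=\mu(D_s)/w$, which lies in $[\kappa,\frac12]$ by \eqref{eq:balance}.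

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!55] (-3,-2.9) rectangle (3,2.9);
\filldraw[fill=white] (0,0) circle (2.6);
\filldraw[fill=gray!15,dashed] (0,0) circle (1.5);
\filldraw[fill=gray!55] (-0.3,0.4) circle (0.35);
\filldraw[fill=gray!55] (0.45,-0.55) circle (0.25);
\filldraw[fill=gray!55] (1.5,0.4) circle (0.4);
\filldraw[fill=gray!55] (-1.2,-0.9) circle (0.35);
\filldraw[fill=gray!55] (0.2,2.0) circle (0.3);
\node at (0.5,0.35) {$P'$};
\node at (0.9,-1.9) {$P''$};
\node at (-1.45,1.25) {$C_s$};
\end{tikzpicture}
\caption{A circle domain with six round holes (dark; the outer one contains $\infty$) is cut by the dashed circle $C_s$ into an inner piece $P'$ (light gray) and an outer piece $P''$ (white). Each piece has one new boundary curve, made of arcs of $C_s$ and arcs of the two holes that $C_s$ crosses, and keeps the holes lying entirely on its side.}\label{fig:cut}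
\end{figure}

\emph{Step 4: the two pieces} (Figure~\ref{fig:cut}). As $s$ is generic, $\partial H_i$ either crosses $C_s$ transversally in two points or is disjoint from it. In the second case, $C_s$ does not lie in $\operatorname{int}H_i$. Otherwise the connected set $\hat{\mathbb C}\setminus\operatorname{int}H_i$, which contains the support of $\mu$, would lie on one side of $C_s$, whereas both sides have positive measure by \eqref{eq:balance}. So each hole is crossed by $C_s$, or lies in $D_s$, or lies outside $\bar D_s$. Let $P'=\Sigma\cap D_s$ and $P''=\Sigma\setminus\bar D_s$.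

Recall that a crosscut of a Jordan domain, an open arc in it with two distinct endpoints on the boundary, divides it into exactly two Jordan domains. Remove the crossed holes from $D_s$ one at a time, and let $U$ be the Jordan domain obtained before removing $H_k$. Since the holes are disjoint, the arc $\partial H_k\cap D_s$ is a crosscut of $U$. Its complement in $U$ is the union of the disjoint nonempty open sets $\operatorname{int}H_k\cap D_s$ and $U\setminus H_k$, so these are the two Jordan domains, and $U\setminus H_k$ is again a Jordan domain. The final domain is bounded by arcs of $C_s\cap\bar\Sigma$ and arcs $\partial H_k\cap\bar D_s$. At a corner it is given by $f_1>0$, $f_2>0$, where $f_1,f_2$ are defining functions of two transversal circles, so $(f_1,f_2)$ is a chart taking it to the quadrant. The piece $P'$ is this Jordan domain minus the holes contained in $D_s$. On $\hat{\mathbb C}$ the two sides of $C_s$ play symmetric roles, so the same description holds for $P''$. Thus $P'$ and $P''$ satisfy the hypotheses of Lemma~\ref{lem:smooth}, with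
\[
m(P')=1+\#\{i:H_i\subset D_s\},\qquad m(P'')=1+\#\{i:H_i\cap\bar D_s=\emptyset\}.
\]
The boundary of $P'$ consists, up to finitely many points, of $C_s\cap\Sigma$ and $\partial\Sigma\cap D_s$, and each hole inside $D_s$ contributes its full unit mass to $\mu(D_s)$. The same holds for $P''$ and the exterior of $\bar D_s$, which has measure $w-\mu(D_s)$ because $\mu(C_s)=0$. Hence
\[
\ell(P')+m(P')\le tw+L_s+1,\qquad\ell(P'')+m(P'')\le(1-t)w+L_s+1 ,
\]
and $E(\Sigma)=E(P')+E(P'')$. Lemma~\ref{lem:smooth} with $\varepsilon=\frac12$ gives $\Sigma'$ and $\Sigma''$.
\end{proof}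

\subsection{Solving the recursion}

A bound $E\le aw$ does not reproduce itself under Lemma~\ref{lem:cut}, since $x'+x''>w$. We therefore prove the stronger bound $E\le a(w-w^\theta)$ with $\sigma<\theta<1$. By concavity, each balanced cut gains a fixed multiple of $w^\theta$, which absorbs the cost $w^\sigma$.

\begin{proof}[Proof of Proposition~\ref{prop:linear}]
Fix $\theta\in(\sigma,1)$. Since $t^\theta>t$ on $(0,1)$, the number $\eta=\min_{t\in[\kappa,1/2]}\bigl(t^\theta+(1-t)^\theta\bigr)-1$ is positive. Choose $w_0$ with $\kappa w_0\ge2^{1/(1-\theta)}$ and so large that for $w\ge w_0$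
\begin{equation}\label{eq:w0}
\eta w^\theta\ge2C_*w^\sigma+5,\qquad(1-\kappa)w+C_*w^\sigma+2\le\bigl(1-\tfrac\kappa2\bigr)w .
\end{equation}
Choose $a\ge1$ with $a\kappa w_0/2\ge C_0w_0^2e^{w_0^\beta}$, and let $\varphi(x)=a(x-x^\theta)$. It is increasing for $x\ge1$, and $\varphi(\kappa w_0)\ge a\kappa w_0/2$ because $(\kappa w_0)^{1-\theta}\ge2$. We claim that every admissible pair of weight $w$ satisfies
\begin{equation}\label{eq:claim}
E(\Sigma)\le\varphi\bigl(\max(w,\kappa w_0)\bigr),
\end{equation}
and prove this for $w\le w_0(1-\frac\kappa2)^{-i}$ by induction on $i\ge0$. For $i=0$, \eqref{eq:crude} gives $E(\Sigma)\le\varphi(\kappa w_0)$. Let $w_0<w\le w_0(1-\frac\kappa2)^{-i-1}$ and apply Lemma~\ref{lem:cut}. Since $t$ and $1-t$ lie in $[\kappa,1-\kappa]$, \eqref{eq:w0} gives $\kappa w_0\le x',x''\le(1-\frac\kappa2)w$. So the induction hypothesis applies to both pieces and gives $E(\Sigma')\le\varphi(x')$, $E(\Sigma'')\le\varphi(x'')$. Using $x'\ge tw$, $x''\ge(1-t)w$, $a\ge1$ and \eqref{eq:w0},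
\[
E(\Sigma)\le a(w+2C_*w^\sigma+4)-a(1+\eta)w^\theta+1\le a(w-w^\theta)=\varphi(w).
\]
This proves \eqref{eq:claim}. As $w\ge1$ and $\kappa w_0\ge1$, it follows that $E(\Sigma)\le C_1w$ with $C_1=a\kappa w_0$. If the boundary curves are only smooth, Lemma~\ref{lem:smooth} gives $E(\Sigma)\le C_1(\ell+\varepsilon+m)+\varepsilon$ for every $\varepsilon>0$.
\end{proof}

\section{Spheres of small area}\label{sec:spheres}

We now produce a $J$-holomorphic curve through $x_j$ that runs out to distance about $R_j$ and has area at most $2\pi\rho_j^2$. Existence theorems for such curves need a closed ambient manifold, so we transplant $J$ from the ball $B(x_j,R_j)$ to $S^2\times T^{2n-2}$. The extension of $J$ must remain tame, which is arranged by a convex parametrization of tame structures.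

\begin{lemma}\label{lem:cayley}
Let $(V,\omega)$ be a symplectic vector space and $J_0$ a compatible complex structure, so that $\langle v,w\rangle=\omega(v,J_0w)$ is an inner product. Then $J'\mapsto S=(J'+J_0)^{-1}(J'-J_0)$ is a bijection from the tame complex structures onto the linear maps $S$ with $SJ_0=-J_0S$ and $\|S\|<1$. The inverse is $J'=J_0(1+S)(1-S)^{-1}$.
\end{lemma}

\begin{proof}
Let $J'$ be tame. Then $\omega(v,(J'+J_0)v)>0$ for $v\ne0$, so $J'+J_0$ is invertible. From $(J'+J_0)J_0=J'(J'+J_0)$ and $(J'-J_0)J_0=-J'(J'-J_0)$ we get $SJ_0=-(J'+J_0)^{-1}J'(J'-J_0)=-J_0S$. The map $1-S=2(J'+J_0)^{-1}J_0$ is invertible, and $(J'+J_0)S=J'-J_0$ can be rewritten as $J'(1-S)=J_0(1+S)$. Conversely, let $SJ_0=-J_0S$ and $\|S\|<1$. Then $J'=J_0(1+S)(1-S)^{-1}=(1-S)J_0(1-S)^{-1}$ has square $-1$. In both situations, for $v=(1-S)x$,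
\[
\omega(v,J'v)=\langle(1-S)x,(1+S)x\rangle=|x|^2-|Sx|^2 ,
\]
so $J'$ is tame if and only if $\|S\|<1$. The relation $J'(1-S)=J_0(1+S)$ determines each of $J'$ and $S$ from the other.
\end{proof}

Applied fiberwise, the lemma shows that multiplying $S$ by a function with values in $[0,1]$ interpolates between a tame structure and $J_0$. In particular the space of tame structures on a symplectic manifold is path connected.

\begin{lemma}[Gromov \cite{Gromov}]\label{lem:gromov}
Let $M=S^2\times T^{2n-2}$, with a flat torus (a point if $n=1$) and a product symplectic form $\omega_M$. For every $\omega_M$-tame $J'$ and every $q\in M$ there is a $J'$-holomorphic sphere $u:\hat{\mathbb C}\to M$ through $q$ in the class $A=[S^2\times\mathrm{pt}]$.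
\end{lemma}

\begin{proof}
We recall the argument; the compactness and transversality theorems are in \cite{MS}. The class $A$ generates $\pi_2(M)\cong\mathbb Z$, and a nonconstant $J'$-holomorphic sphere has positive $\omega_M$-area, so its class is $kA$ with $k\ge1$. Let $\mathcal M(J')$ be the space of pairs $(u,z)$, with $u$ a $J'$-holomorphic sphere in class $A$ and $z\in\hat{\mathbb C}$, modulo M\"obius reparametrization, and let $\operatorname{ev}[u,z]=u(z)$.

\emph{Compactness.} By Gromov compactness, a sequence of $J'_k$-spheres in class $A$ with $J'_k\to J'$ tame has a subsequence converging to a tree of $J'$-spheres whose classes add up to $A$. Only one of them can be nonconstant, so after reparametrization the convergence is smooth. Hence $\mathcal M(J')$ is compact, also in compact families of $J'$.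

\emph{Transversality.} A sphere in class $A$ is simple, that is, not multiply covered, since $A$ is not a multiple $dkA$ with $d\ge2$, $k\ge1$. Call $J'$ regular if the linearized Cauchy--Riemann operator is onto at every $J'$-sphere in class $A$. Regular structures are dense in the $C^\infty$ topology. For them $\mathcal M(J')$ is a closed manifold of dimension $2n+2c_1(A)+2-6=2n$, as $c_1(A)=2$. A generic path between two regular structures gives a compact cobordism over which $\operatorname{ev}$ extends. So the degree modulo $2$ of $\operatorname{ev}:\mathcal M(J')\to M$ is the same for all regular $J'$.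

\emph{The split structure.} For the standard product complex structure, the second component of a sphere lifts to a holomorphic map $\hat{\mathbb C}\to\mathbb C^{n-1}$ and is constant, and the first has degree one. So the spheres in class $A$ are the fibers $S^2\times\{\mathrm{pt}\}$. The linearized operator is $\bar\partial$ on $\mathcal O(2)\oplus\mathcal O^{n-1}$, whose cokernel $H^1(\mathbb{CP}^1,\mathcal O(2)\oplus\mathcal O^{n-1})$ vanishes. This structure is regular, and $\operatorname{ev}$ is a diffeomorphism.

Thus $\operatorname{ev}$ has odd degree and is onto for every regular structure. A general $J'$ is a limit of regular $J'_k$, and by compactness spheres through $q$ for $J'_k$ converge to a sphere through $q$ for $J'$.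
\end{proof}

Fix $j$ with $R_j>6$ and write $R=R_j$, $\rho=\rho_j$, $\hat x=x_j$, $\Phi=\Phi_j$. Let $M=S^2\times\mathbb R^{2n-2}/(2\rho\mathbb Z)^{2n-2}$, where $S^2$ is the round sphere of area $2\pi\rho^2$ and the torus carries the standard form. The ball $\{|y|<\rho\}$ lies in $\{y_1^2+y_2^2<\rho^2\}\times(-\rho,\rho)^{2n-2}$. The disc of area $\pi\rho^2$ maps to a hemisphere preserving area, and the cube injects into the torus. So we regard $\Phi$ as a symplectic embedding of $B(\hat x,R)$ onto an open subset of $M$.

Let $J_0$ be the standard compatible structure on $M$ and $S$ the field that corresponds to the tame structure $\Phi_*J$ on $\Phi(B(\hat x,R))$ by Lemma~\ref{lem:cayley}. Choose $\chi:M\to[0,1]$ with compact support in $\Phi(B(\hat x,R))$ and equal to $1$ on the compact set $\Phi(\bar B(\hat x,R-1))$. The field $\chi S$, extended by zero, defines a tame $J_R$ on $M$ that equals $\Phi_*J$ on $\Phi(\bar B(\hat x,R-1))$. By Lemma~\ref{lem:gromov} there are a $J_R$-holomorphic sphere $u:\hat{\mathbb C}\to M$ and $z_0\in\hat{\mathbb C}$ with $u(z_0)=\Phi(\hat x)$ and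
\begin{equation}\label{eq:area}
\int_{\hat{\mathbb C}}u^*\omega_M=2\pi\rho^2,\qquad u^*\omega_M\ge0 .
\end{equation}
On the open set $W=u^{-1}(\Phi(B(\hat x,R-1)))$ the map $v=\Phi^{-1}\circ u:W\to\tilde X$ is $J$-holomorphic, with $v^*\omega=u^*\omega_M$. Moreover $W\ne\hat{\mathbb C}$, since otherwise $\int_{\hat{\mathbb C}}v^*d\lambda=0$ would contradict \eqref{eq:area}. So the sphere leaves the ball.

\section{Exponential growth of area}\label{sec:growth}

We show that the energy of $v$ within distance $r$ of $\hat x$ grows exponentially in $r$, at a rate independent of $j$.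

\subsection{The height function}

Let $b$ be the smoothed distance from $\hat x$ (Lemma~\ref{lem:distance}) and $T=R-2$. Then $\{b<T\}\subset B(\hat x,R-1)$. Define $h:\hat{\mathbb C}\to\mathbb R$ by $h=\min(b\circ v,T)$ on $W$ and $h=T$ off $W$. This function is continuous. Indeed, let $z_k\in W$ tend to $p\notin W$. Every subsequence of $v(z_k)$ has a further subsequence converging to some $y\in\bar B(\hat x,R-1)$ with $\Phi(y)=u(p)$. Since $p\notin W$, we have $d(\hat x,y)=R-1$ and $b(y)\ge T$, so $h(z_k)\to T$. On the open set $\{h<T\}\subset W$ the function $h=b\circ v$ is smooth with $|dh|\le K|dv|$. Also $h(z_0)=b(\hat x)\le1$, and $h$ attains the value $T$ because $W\ne\hat{\mathbb C}$.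

\begin{lemma}\label{lem:quantum}
Let $x\in\hat{\mathbb C}$ with $h(x)\le T-\frac12$. There is a connected open set $Q\ni x$ with $|h-h(x)|\le\frac14$ on $Q$ and $E(Q)\ge e_0$.
\end{lemma}

\begin{proof}
Let $Q$ be the component of $v^{-1}(B(v(x),\tau))\subset W$ containing $x$. Since $b$ is $K$-Lipschitz and $K\tau\le\frac14$, we have $|b\circ v-h(x)|\le\frac14$ on $Q$. By continuity $h\le T-\frac14$ on the closure $\bar Q$ in $\hat{\mathbb C}$, so $\bar Q$ is a compact subset of $W$. If $v|_Q$ were constant, the connected set $\bar Q$ would be mapped to $v(x)$ and so be contained in $Q$. Then $Q$ would be open and closed, hence equal to $\hat{\mathbb C}$, contradicting $W\ne\hat{\mathbb C}$. Lemma~\ref{lem:mono} applies.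
\end{proof}

\subsection{Filled sublevel sets}

Let $\mathcal R\subset(2,T)$ be the set of regular values of $h|_{\{h<T\}}$; it has full measure. For $r\in\mathcal R$ the set $\{h\le r\}$ is a compact surface with boundary $\{h=r\}$. Let $\Sigma^0_r$ be the component of $\{h<r\}$ containing $z_0$. Its closure is a component of that surface, not all of $\hat{\mathbb C}$, with finitely many disjoint boundary circles $c_i\subset\{h=r\}$. Each $c_i$ divides $\hat{\mathbb C}$ into two discs; let $\Delta_i$ be the closed one not meeting the connected set $\Sigma_r^0$. For $k\ne i$, the circle $c_k\subset\overline{\Sigma^0_r}$ misses $\operatorname{int}\Delta_i$ and $c_i$, so it misses $\Delta_i$. Thus $\Delta_i$ lies on one side of $c_k$, and not inside $\Delta_k$ because $c_i$ misses $\Delta_k$. So the $\Delta_i$ are disjoint. The set $\overline{\Sigma_r^0}\cup\bigcup_i\Delta_i$ is open and closed, so $\Sigma^0_r=\hat{\mathbb C}\setminus\bigcup_i\Delta_i$.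

Applying Proposition~\ref{prop:linear} to $\Sigma_r^0$ would be useless if there were many holes carrying little energy, as happens when $h$ has local maxima just above $r$. On such a hole $v$ is defined, so we can add it to the domain. Call $\Delta_i$ \emph{fillable} if $h<T$ on $\Delta_i$, and \emph{deep} otherwise. Let $\Sigma_r$ be the union of $\Sigma^0_r$ and the fillable discs, that is, the complement of the deep discs. Let $m(r)$ be the number of deep discs, $\ell(r)$ the $v$-length of $\partial\Sigma_r$, and $a(r)=E(\Sigma_r)$. Since $h$ attains $T$, we have $m(r)\ge1$. Thus $\Sigma_r$ is a domain with $m(r)$ holes bounded by smooth curves in $\{h=r\}$, and $\bar\Sigma_r\subset\{h<T\}\subset W$. Proposition~\ref{prop:linear} gives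
\begin{equation}\label{eq:iso}
a(r)\le C_1\bigl(\ell(r)+m(r)\bigr),\qquad r\in\mathcal R .
\end{equation}
The next lemma bounds both terms on the right by increments of $a$.

\begin{lemma}\label{lem:four}
Let $r<r'$ be in $\mathcal R$.
\begin{itemize}
\item[(i)] $\overline{\Sigma^0_r}\subset\Sigma^0_{r'}$ and $\bar\Sigma_r\subset\Sigma_{r'}$. In particular $a(r)\le a(r')$.
\item[(ii)] If $r'\ge r+1$, there is $s\in\mathcal R\cap(r,r+1)$ with $\ell(s)\le K(a(r')-a(r))$.
\item[(iii)] If $r'\ge r+1$, then $e_0\,m(r)\le a(r')-a(r)$.
\item[(iv)] $a(r)\ge e_0$.
\end{itemize}
\end{lemma}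

\begin{proof}
(i) The set $\overline{\Sigma_r^0}$ is connected, contains $z_0$, and lies in $\{h\le r\}\subset\{h<r'\}$, which gives the first inclusion. Let $\Delta'$ be a deep disc at level $r'$. It is connected and disjoint from $\overline{\Sigma^0_r}$, so it lies in the interior of one disc $\Delta_i$ of level $r$. This $\Delta_i$ contains a point with $h=T$ and is deep. So the complement of $\Sigma_{r'}$ lies in the union of the interiors of the deep discs of level $r$, which is the complement of $\bar\Sigma_r$.

(ii) Let $L(s)$ be the $v$-length of $\{h=s\}\cap(\Sigma_{r'}\setminus\Sigma_r)$. By $|dh|\le K|dv|$ and \eqref{eq:coarea},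
\[
\int_r^{r+1}L(s)\,ds\le\int_{\Sigma_{r'}\setminus\Sigma_r}|dv|\,|dh|\,dA\le K\bigl(a(r')-a(r)\bigr).
\]
So there is $s\in\mathcal R\cap(r,r+1)$ with $L(s)\le K(a(r')-a(r))$. By (i), $\partial\Sigma_s\subset\bar\Sigma_s\subset\Sigma_{r'}$, and $\partial\Sigma_s$ is disjoint from the open set $\Sigma_s\supset\Sigma_r$. Hence $\ell(s)\le L(s)$.

(iii) Let $\Delta_i$ be deep at level $r$. Take a path in $\Delta_i$ from a point of $\partial\Delta_i$, where $h=r$, to a point where $h=T$, and let $x$ be its first point with $h(x)=r+\frac12\le T-\frac12$. The path up to $x$ starts in $\overline{\Sigma_r^0}\subset\Sigma^0_{r'}$ and stays in $\{h<r'\}$, so $x\in\Sigma^0_{r'}$. Let $Q$ be as in Lemma~\ref{lem:quantum}. On $Q$ we have $r+\frac14\le h\le r+\frac34$. Therefore the connected set $Q$ lies in $\Sigma^0_{r'}$ and does not meet $\partial\Delta_i$, so $Q\subset\Delta_i\cap\Sigma_{r'}$. The deep discs are disjoint from each other and from $\Sigma_r$, so $\Sigma_{r'}\setminus\Sigma_r$ contains $m(r)$ disjoint sets of energy at least $e_0$.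

(iv) Apply Lemma~\ref{lem:quantum} to $z_0$. Then $h\le\frac54<r$ on $Q$, so $Q\subset\Sigma_r^0$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:criterion}}

Let $r,r+2\in\mathcal R$ and put $\alpha=a(r+2)-a(r)$. Choose $s\in\mathcal R\cap(r,r+1)$ with $\ell(s)\le K\alpha$ by Lemma~\ref{lem:four}(ii). Since $r+2\ge s+1$, parts (iii) and (i) give $e_0m(s)\le a(r+2)-a(s)\le\alpha$. By (i) and \eqref{eq:iso}, $a(r)\le a(s)\le C_1(K+e_0^{-1})\alpha$, that is,
\[
a(r+2)\ge q\,a(r),\qquad q=1+\frac1{C_1(K+e_0^{-1})}>1 .
\]
This is the discrete form of the inequality $a\le a'$ of Section~\ref{sec:surfaces}. For almost every $r_0\in(2,3)$, all numbers $r_0+2i<T$ with integer $i\ge0$ lie in $\mathcal R$; fix such an $r_0$. Let $i=\lfloor(T-4)/2\rfloor\ge0$. Then $r_0+2i<T$ and $i\ge R/2-4$. By Lemma~\ref{lem:four}(iv) and \eqref{eq:area},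
\begin{equation}\label{eq:final}
e_0\,q^{R_j/2-4}\le a(r_0+2i)\le2\pi\rho_j^2 .
\end{equation}
The constants $e_0$ and $q$ do not depend on $j$. Taking logarithms and dividing by $R_j$ gives $\liminf_j\log\rho_j/R_j\ge\frac14\log q>0$, which contradicts (A2). So the standing assumption is false, and Theorem~\ref{thm:criterion} is proved. \qed

\begin{remark}
The hypotheses enter as follows. Compactness of $X$ is used in Lemmas~\ref{lem:brody}, \ref{lem:distance} and~\ref{lem:mono}, and it makes all constants uniform over $\tilde X$. Taming gives the identity between area and symplectic area, and Lemma~\ref{lem:gromov}. Exactness of $\omega$ on $\tilde X$ permits Stokes' theorem and forces the sphere out of the ball. The factor $\ell^2$ in (A1) is used for short loops in Lemma~\ref{lem:mono}, and the factor $e^{\ell^\beta}$ for long loops in Step~3 of Lemma~\ref{lem:cut}. That step is also the only place where the absence of lines is used. Condition (A2) provides the sphere and, through the size of $\rho_j$, the contradiction in \eqref{eq:final}. The rate $\frac14\log q$ depends on $J$ and on the unit of length, in accordance with Proposition~\ref{prop:sharp}.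
\end{remark}

\begin{thebibliography}{9}

\bibitem{Cattalani}
Spencer Cattalani, \emph{Ahlfors Currents and Symplectic Non-Hyperbolicity}, arXiv:2504.10790 (2025).

\bibitem{Conway}
Conway, \emph{Functions of One Complex Variable II}.

\bibitem{Goluzin}
Goluzin, \emph{Geometric Theory of Functions of a Complex Variable}.

\bibitem{Gromov}
Gromov, Invent. Math. 82 (1985).

\bibitem{MS}
McDuff and Salamon, \emph{J-holomorphic Curves and Symplectic Topology}.

\end{thebibliography}
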